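# Real groups of birational maps of $\mathbb P^3$ that lose maximality over $\mathbb C$

## 1. Curves and surfaces: complexification keeps maximality

**Conventions.** All fields have characteristic $0$. Let $k$ be a field; in the first six sections it is $\mathbb R$ or $\mathbb C$. A variety is integral, separated and of finite type over $k$. An algebraic group is a group scheme of finite type over $k$, hence smooth. It is connected if it is connected in the Zariski topology. For instance $\mathbb G_{m,\mathbb R}$ is connected, although $\mathbb R^*$ has two Euclidean components. A connected algebraic group has the rational point $1$, so it stays connected over every extension field. Because the characteristic is $0$, orbit maps are separable, so an orbit is isomorphic to the group modulo a stabilizer, and a bijective homomorphism of algebraic groups is an isomorphism.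

**Definition (algebraic subgroup of $\mathrm{Bir}(Y)$).** Let $Y$ be a variety over $k$. An algebraic subgroup of $\mathrm{Bir}(Y)$ is given by an algebraic group $G$, a variety $Z$ with a faithful regular action $G\times Z\to Z$, and a birational map $\psi\colon Y\dashrightarrow Z$, all over $k$. Conjugating by $\psi$ we get a faithful birational action of $G$ on $Y$, and $G$ is identified with its image in $\mathrm{Bir}(Y)$.

**Definition (inclusion, maximality).** An inclusion $G_1\subseteq G_2$ of algebraic subgroups of $\mathrm{Bir}(Y)$ means a closed immersion of algebraic groups $G_1\hookrightarrow G_2$ over $k$ compatible with the two birational actions on $Y$. A connected algebraic subgroup is maximal if it is not strictly contained, in this sense, in another connected algebraic subgroup of $\mathrm{Bir}(Y)$.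

**Example.** Let $T=\mathbb G_m^2$ be the diagonal torus acting on $\mathbb P^2_{\mathbb C}$, and let $\sigma[x:y:z]=[yz:xz:xy]$. Then $T\subset \mathrm{Aut}(\mathbb P^2)$. Also $\sigma t\sigma^{-1}=t^{-1}$ for $t\in T$, so $T\subset\sigma\,\mathrm{Aut}(\mathbb P^2)\,\sigma^{-1}$: take $Z=\mathbb P^2$ and $\psi=\sigma^{-1}=\sigma$. These two overgroups of $T$ are different. If they were equal, then for every $g\in\mathrm{Aut}(\mathbb P^2)$ we would have $\sigma g=g'\sigma$ with $g'\in\mathrm{Aut}(\mathbb P^2)$, so the domain of definition of $\sigma$ would be stable under the transitive group $\mathrm{Aut}(\mathbb P^2)$. Then $\sigma$ would be regular, but it is not defined at $[1:0:0]$.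

For a projective variety $X$, $\mathrm{Aut}^\circ(X)$ is the identity component of its automorphism group scheme. In this talk it is always an algebraic group acting regularly and faithfully on $X$, and for real $X$ we have $\mathrm{Aut}^\circ(X_{\mathbb C})=\mathrm{Aut}^\circ(X)\times_{\mathbb R}\mathbb C$ with $X_{\mathbb C}=X\times_{\mathbb R}\mathbb C$. If $X$ is rational of dimension $n$, a birational map $\mathbb P^n\dashrightarrow X$ makes $\mathrm{Aut}^\circ(X)$ a connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^n)$, well defined up to conjugacy.

The subject of the talk is the following question, which for $n=3$ is a problem from Ronan Terpereau and Susanna Zimmermann, "Real forms of Mori fiber spaces with many symmetries", arXiv:2403.14493 (2024). *Let $X$ be a rational real projective variety of dimension $n$ such that $\mathrm{Aut}^\circ(X)$ is a maximal connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^n_{\mathbb R})$. Must $\mathrm{Aut}^\circ(X_{\mathbb C})$ be a maximal connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^n_{\mathbb C})$?*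

**Proposition 0 (curves).** For $n=1$ the answer is yes.

*Proof.* Over $k=\mathbb R$ or $\mathbb C$ we claim that $\mathrm{PGL}_2$, acting on $\mathbb P^1$, contains every connected algebraic subgroup $G$ of $\mathrm{Bir}(\mathbb P^1_k)$. Let $G$ act on $Z$, with $\psi\colon\mathbb P^1\dashrightarrow Z$. Let $\tilde Z$ be the normalization of $Z$. The variety $G\times\tilde Z$ is normal and the composite $G\times\tilde Z\to G\times Z\to Z$ is dominant, so it lifts to $\tilde Z$: we get an action on the smooth curve $\tilde Z$, which via $\psi$ is an open subset of $\mathbb P^1$. Choose distinct points $z_1,z_2,z_3\in\tilde Z(k)$. For $g\in G(\bar k)$ the automorphism of $\tilde Z$ given by $g$ extends to a unique $\rho(g)\in\mathrm{PGL}_2(\bar k)$, namely the one with $\rho(g)z_i=gz_i$. The map $h\mapsto(hz_1,hz_2,hz_3)$ is an isomorphism from $\mathrm{PGL}_2$ onto the set of triples of distinct points, so $\rho\colon G\to\mathrm{PGL}_2$ is a morphism over $k$. It is a homomorphism with trivial kernel, hence a closed immersion, and it is compatible with the actions. This proves the claim. So $\mathrm{PGL}_2$ is the only maximal connected algebraic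 subgroup of $\mathrm{Bir}(\mathbb P^1_k)$. If $\mathrm{Aut}^\circ(X)$ is maximal over $\mathbb R$, it is $\mathrm{PGL}_{2,\mathbb R}$. Then $\mathrm{Aut}^\circ(X_{\mathbb C})=\mathrm{PGL}_{2,\mathbb C}$, which is maximal by the claim over $\mathbb C$. $\square$

**Surfaces.** For $n=2$ the problem quotes two lists, which we take as known.

1. Every connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^2_{\mathbb R})$ is conjugate, by an equivariant birational map $\mathbb P^2_{\mathbb R}\dashrightarrow X$, to a subgroup of $\mathrm{Aut}^\circ(X)$, where $X$ is $\mathbb P^2_{\mathbb R}$, or a Hirzebruch surface $\mathbb F_n$ with $n\ge0$, $n\neq1$, or the Weil restriction $\mathfrak R_{\mathbb C/\mathbb R}(\mathbb P^1_{\mathbb C})$. Each of these groups is maximal, and their conjugacy classes are pairwise disjoint.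
2. The maximal connected algebraic subgroups of $\mathrm{Bir}(\mathbb P^2_{\mathbb C})$ are the conjugates of $\mathrm{Aut}(\mathbb P^2_{\mathbb C})$, $\mathrm{Aut}^\circ(\mathbb P^1_{\mathbb C}\times\mathbb P^1_{\mathbb C})$ and $\mathrm{Aut}(\mathbb F_{n,\mathbb C})$, $n\ge2$.

Here $\mathfrak R_{\mathbb C/\mathbb R}(Y)$ is the real variety with complexification $Y\times\bar Y$ whose real structure exchanges the factors. For $Y=\mathbb P^1$ it is $\mathbb P^1\times\mathbb P^1$ with $(p,q)\mapsto(\bar q,\bar p)$. In Segre coordinates $z_{ij}=p_iq_j$ the real structure is $z_{ij}\mapsto\overline{z_{ji}}$, so the real points are the Hermitian matrices of rank one up to real scalars: the quadric $z_{11}z_{22}=|z_{12}|^2$, a sphere.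

The two lists give the answer yes for $n=2$: a maximal $\mathrm{Aut}^\circ(X)$ is conjugate to one of the groups in list 1, and the surfaces in list 1 become $\mathbb P^2_{\mathbb C}$, $\mathbb F_{n,\mathbb C}$ with $n\ge 2$, or $\mathbb P^1_{\mathbb C}\times\mathbb P^1_{\mathbb C}$ (for $\mathbb F_0$ and for the Weil restriction). All of their groups are in list 2.

**What changes for $n=3$?** For $n\le2$ we compared complete lists. Let us instead try to argue directly. Suppose $\mathrm{Aut}^\circ(X_{\mathbb C})\subsetneq G\subset\mathrm{Bir}(X_{\mathbb C})$, and let $\bar G$ be the conjugate of $G$ by the real structure of $X_{\mathbb C}$. It also contains $\mathrm{Aut}^\circ(X_{\mathbb C})$. If $\bar G=G$, one can hope to descend $G$ to $\mathbb R$ and contradict maximality over $\mathbb R$. If $\bar G\ne G$, one would look for a connected algebraic group containing both, and here the argument stops: there may be none. In the example above, $\mathrm{Aut}(\mathbb P^2_{\mathbb C})$ and $\sigma\,\mathrm{Aut}(\mathbb P^2_{\mathbb C})\,\sigma^{-1}$ are distinct and both are maximal by list 2, so no connected algebraic subgroup contains both.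

So let us look for a group with exactly two overgroups, interchanged by complex conjugation. The plane torus shows that "exactly two" is essential. Twist the conjugation on $\mathbb G_m^2$ by $\sigma$, which gives $(u,v)\mapsto(\bar u^{-1},\bar v^{-1})$, for the torus as a group and for the variety on which it acts. The two overgroups above are then exchanged. But there is a third one, $\mathrm{Aut}^\circ(\mathbb P^1\times\mathbb P^1)$, and the twisted conjugation is a regular real structure on $\mathbb P^1\times\mathbb P^1$. Each factor has the real points $|u|=1$, so it is $\mathbb P^1_{\mathbb R}$. The real torus is therefore contained in $\mathrm{PGL}_{2,\mathbb R}\times\mathrm{PGL}_{2,\mathbb R}$ and is not maximal. We need a group all of whose overgroups we can list.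

**Theorem 1.** There is a rational real projective threefold $X$ such that $\mathrm{Aut}^\circ(X)\cong\mathrm{PGL}_{2,\mathbb R}$ is a maximal connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^3_{\mathbb R})$, while $\mathrm{Aut}^\circ(X_{\mathbb C})\cong\mathrm{PGL}_{2,\mathbb C}$ is strictly contained in a connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^3_{\mathbb C})$ isomorphic to $\mathrm{SO}_5=\mathrm{Aut}(Q_3)$, where $Q_3\subset\mathbb P^4$ is the smooth quadric threefold. So the answer for $n=3$ is no.

From now on $F$ is an algebraically closed field of characteristic $0$ and $L=\mathrm{PGL}_2$. A non-finite algebraic group is called simple if it is semisimple with no proper nontrivial connected normal closed subgroup. The only closed normal subgroups of $L$ are $1$ and $L$, since a finite normal subgroup of a connected group is central and the center of $L$ is trivial.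

## 2. Binary quartics, the invariant $I$ and the Hessian

Let $V$ be the space of binary quartics
$$f=a_0x^4+4a_1x^3y+6a_2x^2y^2+4a_3xy^3+a_4y^4,$$
with $\mathrm{GL}_2$ acting by $g\cdot f=f\circ g^{-1}$. Then $L$ acts on $\mathbb P(V)=\mathbb P^4$. Twisted by $\det^2$, the action on $V$ factors through $L$, and $V$ is the irreducible $L$-module of dimension $5$. Put
$$I(f)=a_0a_4-4a_1a_3+3a_2^2,\qquad Q=\{I=0\}\subset\mathbb P(V),\qquad \mathcal H(f)=f_{xx}f_{yy}-f_{xy}^2 .$$

**Invariance of $I$.** The associated bilinear form is $\beta(f,f')=a_0a_4'-4a_1a_3'+6a_2a_2'-4a_3a_1'+a_4a_0'$, with $\beta(f,f)=2I(f)$. For $f=(px+qy)^4$ the coefficients $(a_0,\dots,a_4)$ are $(p^4,p^3q,p^2q^2,pq^3,q^4)$, so the binomial theorem gives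
$$\beta\big((px+qy)^4,(rx+ty)^4\big)=(pt-qr)^4 .$$
Substituting $g^{-1}$ multiplies $pt-qr$ by $\det g^{-1}$. Fourth powers span $V$, so $\beta(g\cdot f,g\cdot f')=\det(g)^{-4}\beta(f,f')$. Hence $I$ is invariant for the twisted action. It is visibly nondegenerate, so $Q$ is a smooth quadric threefold, and $L$, being connected, maps into $\mathrm{SO}(V,I)$. Since $V$ is irreducible, an invariant quadratic form on $V$ is unique up to a scalar.

**Covariance of $\mathcal H$.** The Hessian matrix of $f\circ g$ is ${}^tg\,(\mathrm{Hess}f\circ g)\,g$, so $\mathcal H(f\circ g)=\det(g)^2\,\mathcal H(f)\circ g$. Thus $\mathcal H$ induces an $L$-equivariant rational map $\mathbb P(V)\dashrightarrow\mathbb P(V)$. Both $I$ and $\mathcal H$ have rational coefficients.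

Let $s=\sqrt{-3}$ and $i=\sqrt{-1}$ in $F$, and
$$\Phi=x^4+2s\,x^2y^2+y^4,\qquad \Psi=x^4-2s\,x^2y^2+y^4 .$$

**Fact (2.1): $[\Phi],[\Psi]\in Q$, and $\Phi$ has four distinct roots.** With $6\lambda=2s$ we have $\lambda^2=s^2/9=-1/3$, so $I(\Phi)=1+3\lambda^2=0$, and likewise for $\Psi$. The polynomial $t^2+2st+1$ in $t=x^2/y^2$ has discriminant $4s^2-4=-16$ and nonzero roots, so there are four distinct values of $x/y$.

**Fact (2.2): $\mathcal H$ exchanges $[\Phi]$ and $[\Psi]$.** We compute
$$\mathcal H(\Phi)=144\big[(x^2+\lambda y^2)(\lambda x^2+y^2)-4\lambda^2x^2y^2\big]=144\lambda\Big[x^4+\tfrac{1-3\lambda^2}{\lambda}x^2y^2+y^4\Big],$$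
and $\frac{1-3\lambda^2}{\lambda}=\frac2\lambda=\frac6s=-2s$. So $\mathcal H[\Phi]=[\Psi]$. Replacing $s$ by $-s$ gives $\mathcal H[\Psi]=[\Phi]$.

**Fact (2.3): the stabilizer $A$ of $[\Phi]$ in $L$ is isomorphic to $A_4$; moreover $\mathrm{Stab}[\Psi]=A$ and $[\Psi]\in L[\Phi]$.** The stabilizer acts faithfully on the four roots, so it embeds in $S_4$. It contains the Klein four-group generated by $(x,y)\mapsto(-x,y)$ and $(x,y)\mapsto(y,x)$. It also contains the class of $(x,y)\mapsto(x+iy,x-iy)$. Indeed $(x+iy)^4+(x-iy)^4=2x^4-12x^2y^2+2y^4$ and $(x+iy)^2(x-iy)^2=(x^2+y^2)^2$, so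
$$\Phi(x+iy,x-iy)=(2+2s)x^4+(-12+4s)x^2y^2+(2+2s)y^4,$$
and $2+2s\ne0$ with
$$\frac{-12+4s}{2+2s}=\frac{(-6+2s)(1-s)}{1-s^2}=\frac{-6+8s-2s^2}{4}=2s .$$
This substitution has trace $\theta=1-i$ and determinant $-2i=\theta^2$. Its characteristic polynomial $t^2-\theta t+\theta^2$ has roots whose ratio is a primitive cube root of $1$, so its order in $L$ is $3$. Therefore the order of the stabilizer is divisible by $12$, and it is $12$ or $24$.

If it were $24$, some element would act on the roots as a transposition. It is then an involution of $\mathbb P^1$. Moving its two fixed roots to $0$ and $\infty$ it becomes $z\mapsto-z$, and $\Phi$ becomes a multiple of $xy(x^2-\alpha^2y^2)$ with $\alpha\ne0$. There $a_1=\frac14$, $a_3=-\frac{\alpha^2}4$ and the other coefficients vanish, so $I=\alpha^2/4\neq0$, whereas $I$ vanishes on $L[\Phi]$. So the order is $12$, and the only subgroup of order $12$ of $S_4$ is $A_4$.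

For $\zeta^4=-1$, the substitution $(x,y)\mapsto(\zeta x,\zeta^{-1}y)$ turns $\Phi$ into $-x^4+2sx^2y^2-y^4=-\Psi$, so $[\Psi]\in L[\Phi]$. By equivariance of $\mathcal H$, $\mathrm{Stab}[\Phi]\subset\mathrm{Stab}[\Psi]$. The two groups have the same order, so they are equal.

**Fact (2.4): $\mathcal H$ contracts a surface in $Q$.** We have $\mathcal H(x^3y)=6xy\cdot0-(3x^2)^2=-9x^4$, and $I(x^3y)=0$. The orbit $L[x^3y]$ has dimension $2$, because the stabilizer must fix the two roots and is a torus. So $\mathcal H$ is defined along this surface of $Q$ and maps it onto the curve $L[x^4]$.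

Let $U'=L\cdot[\Phi]\cong L/A$. It is an orbit of dimension $3$, so it is the unique open orbit in $Q$. By (2.2) and (2.3), $\mathcal H$ maps $U'$ to $U'$, and $\mathcal H\circ\mathcal H$ fixes $[\Phi]$; hence $\mathcal H|_{U'}$ is an $L$-equivariant involution.

**Lemma 1.** Let $A\subset L(F)$ be a subgroup isomorphic to $A_4$. (a) Every closed subgroup of $L$ containing $A$ has dimension $0$ or $3$. (b) $|N_L(A)/A|\le2$.

*Proof.* (a) Let $M\supset A$ be closed of dimension $1$ or $2$. A connected group of dimension at most $2$ is solvable, so $M^0$ is a torus $T$, a one-dimensional unipotent group, or a Borel subgroup. A nontrivial unipotent group fixes exactly one point of $\mathbb P^1$, and so does a Borel subgroup; in these cases the normalizer of $M^0$ fixes this point. Hence $M$ lies in $N(T)$ or in a Borel subgroup $B$. A finite subgroup of $B$ meets $R_u(B)$ trivially, so it embeds in $B/R_u(B)\cong\mathbb G_m$ and is cyclic; so $A\not\subset B$. If $A\subset N(T)$, then $A\cap T$ has index at most $2$ in $A$. But $A_4$ has no subgroup of index $2$, so $A\subset T$ would be abelian, a contradiction.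

(b) Let $g\ne1$ centralize $A$. The fixed points of $g$ on $\mathbb P^1$ are one or two points, and $A$ permutes them. By the remark in (a), point stabilizers in $A$ are cyclic, so of order at most $3$, and $A$-orbits on $\mathbb P^1$ have at least $4$ points. This is a contradiction. So $A$ has trivial centralizer, and $N_L(A)\hookrightarrow\mathrm{Aut}(A_4)\cong S_4$ has order at most $24$. $\square$

**Lemma 2.** (a) The only $L$-equivariant morphisms $U'\to Q$ with dense image are the inclusion and $\mathcal H|_{U'}$. (b) $\mathcal H|_{U'}$ does not extend to an automorphism of $Q$.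

*Proof.* (a) The image is a dense orbit, so it is $U'$. The image of $[\Phi]$ is some $g[\Phi]$, and its stabilizer $gAg^{-1}$ contains $A$, so $g\in N_L(A)$. By Lemma 1(b) there are at most two possibilities for $g[\Phi]$, and $[\Phi]\neq[\Psi]$ are two. The image of $[\Phi]$ determines the morphism.

(b) An extension would agree with the rational map $\mathcal H$ wherever $\mathcal H$ is defined on $Q$. By (2.4) it would map a surface onto a curve, so it would not be injective. $\square$

**The obvious real forms of $Q$ do not give a counterexample.** Over $\mathbb C$ the group $L$ is not maximal, since $L\subsetneq\mathrm{SO}(V,I)$ acting on $Q$. Suppose we take a real variety $Y$ with $Y_{\mathbb C}\cong Q$ and an action of $L$ over $\mathbb R$, for instance the real quadric $I=0$. Then $\mathrm{Aut}^\circ(Y)_{\mathbb C}=\mathrm{Aut}^\circ(Q)$ has dimension $10$, so $L$ is strictly contained in the real group $\mathrm{Aut}^\circ(Y)$. A regular real structure on $Q$ always brings the overgroup along. Lemma 2 shows the way out: on the open orbit $U'$ there is exactly one more equivariant symmetry, $\mathcal H$, and it does not extend to $Q$.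 If we twist complex conjugation on $U'$ by $\mathcal H$, the two $L$-equivariant compactifications $U'\subset Q$ and $\mathcal H\colon U'\to Q$ get exchanged. To conclude we must know that *every* overgroup of $L$ acting on $L/A$ comes from one of these two.

## 3. Overgroups of $\mathrm{PGL}_2$ acting on $\mathrm{PGL}_2/A_4$

The first lemma will exclude solvable normal subgroups.

**Lemma 3.** Let $L$ act on a $3$-dimensional variety $Y$ with an open orbit isomorphic to $L/A$, $A\cong A_4$. There is no connected commutative linear algebraic group $N$ acting simply transitively on $Y$, together with an action of $L$ on $N$ by automorphisms, such that $l(ny)=({}^{l}n)(ly)$ for all $l,n,y$.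

*Proof.* Suppose there is. Write $N=T\times W$ with $T$ a torus and $W$ a vector group; both are characteristic. A connected group acts trivially on a torus by automorphisms (rigidity of tori), so $L$ acts trivially on $T$. Hence $L$ acts on the $T$-torsor $Y/W$ commuting with $T$, that is, through a homomorphism $L\to T$, and this is trivial. On the other hand $L$ has an open orbit on $Y/W$, the image of the one on $Y$. So $Y/W$ is a point and $T=1$.

Now $N=W\cong\mathbb G_a^3$. Automorphisms of a vector group in characteristic $0$ are linear, so after choosing a point of $Y$, $L$ acts on $Y\cong\mathbb A^3$ by affine transformations. Such an action is the restriction of a linear action on $W\oplus F$ to the affine hyperplane $W\times\{1\}$. By complete reducibility the submodule $W$ has an $L$-stable complementary line, and $L$ acts on it as on $(W\oplus F)/W$, that is, trivially. The line meets the hyperplane in a fixed point. Taking this fixed point as origin, $Y$ becomes a $3$-dimensional $L$-module. The irreducible $L$-modules have odd dimension, so $Y$ is trivial or the twist of the module of binary quadratic forms on which the discriminant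 is an invariant function. In neither case is there an open orbit. $\square$

**Proposition 4.** Let $G$ be a connected algebraic group over $F$ acting faithfully and transitively on a $3$-dimensional variety $O$. Let $L\cong\mathrm{PGL}_2$ be a closed subgroup of $G$ with an open orbit $U\subset O$ having point stabilizers isomorphic to $A_4$. Then either $G=L$, or there is an $L$-equivariant isomorphism $O\cong Q$ identifying $G$ with $\mathrm{SO}(V,I)$.

*Proof.* Let $o\in U$, $H=\mathrm{Stab}_G(o)$, $A=H\cap L\cong A_4$, so $O=G/H$.

**Step 0: $G$ is linear.** The structure theory of the later steps is for linear groups. By Chevalley's theorem there is a surjective homomorphism $\alpha\colon G\to E$ onto an abelian variety with affine kernel. Then $O=G/H$ maps onto the abelian variety $E/\alpha(H)$. But $O$ is dominated by the rational variety $L$, and a morphism from a rational variety to an abelian variety is constant. So $\alpha(H)=E$. The group $H\cap Z(G)$ fixes $o$, and being central it fixes every $go$; by faithfulness it is trivial. So $H$ embeds in $G/Z(G)$, which is affine (Rosenlicht), and $H$ is affine. Then $E=\alpha(H)$ is affine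 and proper and connected, so it is trivial.

**Step 1: there is no closed $K$ with $H\subset K\subset G$ and $\dim H<\dim K<\dim G$.** This makes $G/H$ almost primitive, and everything else rests on it. Given such a $K$, the map $G/H\to G/K$ is open, so $L$ has an open orbit on $G/K$, which has dimension $1$ or $2$. Its stabilizer $L\cap K$ contains $A$ and has dimension $2$ or $1$. This contradicts Lemma 1(a).

**Step 2: every nontrivial connected closed normal subgroup $N$ of $G$ is transitive on $O$.** The group $NH$ is closed. If $\dim NH=\dim H$, then $N\subset (NH)^0= H^0$; being normal, $N$ then fixes every point of $O$, against faithfulness. So $\dim NH>\dim H$, and $NH=G$ by Step 1.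

**Step 3: $G$ is semisimple.** Otherwise let $N$ be the last nontrivial term of the derived series of the radical of $G$. It is connected, commutative and normal, hence transitive. All its point stabilizers are conjugate in the commutative group $N$, so equal, so trivial by faithfulness: $N$ is simply transitive. With $L$ acting on $N$ by conjugation, $l(ny)=(lnl^{-1})(ly)$, which contradicts Lemma 3.

**Step 4: $G$ is simple.** Otherwise $G=G_1G_2$ with $G_1,G_2$ commuting nontrivial connected semisimple normal subgroups and $G_1\cap G_2$ finite. Both are transitive by Step 2. A point stabilizer in $G_1$ commutes with the transitive group $G_2$, so it fixes all of $O$ and is trivial. Thus $G_1$, and likewise $G_2$, is simply transitive, so it has dimension $3$ and type $A_1$. Hence $\dim G=6$ and $\dim H=3$. The adjoint quotient is $G_{ad}=\mathrm{PGL}_2\times\mathrm{PGL}_2$, with finite kernel $Z(G)$. Since $L$ has trivial center, it injects into $G_{ad}$. Each of the two projections of $L$ has kernel $1$ or $L$, so it is an isomorphism or trivial.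

If one projection is trivial, the connected group $L$ lies in $G_1$ or in $G_2$ (the identity components of the preimages of the two factors). Then $L$ acts freely, against $A\ne1$. So the image $\bar L$ of $L$ is the graph of an automorphism of $\mathrm{PGL}_2$.

Let $\bar H$ be the image of $H^0$. The kernel of $G\to G_{ad}\to\mathrm{PGL}_2$ (one factor) is $Z(G)G_i$ for one $i$, and it contains $G_i$ with finite index. Since $H\cap G_i=1$, $\bar H$ projects with finite kernels to both factors, and for dimension reasons onto both. The kernel of one projection is a finite subgroup of the other factor, normalized by the image of $\bar H$ there, which is all of $\mathrm{PGL}_2$. So it is central, hence trivial. Thus $\bar H$ is the graph of an automorphism too.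

Automorphisms of $\mathrm{PGL}_2$ are inner: $\bar L=\{(x,axa^{-1})\}$ and $\bar H=\{(x,bxb^{-1})\}$, so conjugation by $(1,ab^{-1})$ takes $\bar H$ to $\bar L$. Lift $(1,ab^{-1})$ to $g\in G$. Taking identity components of preimages we get $L=gH^0g^{-1}$, so $L$ fixes the point $o'=go$. The isomorphism $G_1\to O$, $g_1\mapsto g_1o'$, is $L$-equivariant for conjugation on $G_1$, because $lg_1o'=lg_1l^{-1}o'$. The function $g_1\mapsto\mathrm{tr}(\mathrm{Ad}(g_1)|_{\mathrm{Lie}\,G_1})$ is invariant under this action, and it is nonconstant: on a maximal torus it is $1+\chi+\chi^{-1}$ for a root $\chi$. This contradicts the open orbit of $L$ on $O$.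

**Step 5: classification.** We now assume $G\neq L$, so $\dim G>3$, and find $G$ among the simple groups.

*The rank $r$ of $G$ is at most $3$.* A maximal torus $T$ of $G$ acts faithfully on the normal variety $O$. By Sumihiro's theorem, $O$ has a nonempty $T$-stable affine open subset. The weights of its coordinate ring generate the character group of $T$, since otherwise a nontrivial subgroup of $T$ would act trivially. Choose finitely many weight functions whose weights generate. A point where none of them vanishes has trivial stabilizer in $T$. So $r\le\dim O=3$.

Hence $G$ has type $A_2,B_2,G_2,A_3,B_3$ or $C_3$, of dimension $8,10,14,15,21,21$, and $\dim H=\dim G-3=5,7,11,12,18,18$ respectively.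

*$H^0$ is not reductive.* A reductive group of rank $\rho$ has dimension $\rho$ plus the number of roots, which is congruent to $\rho$ mod $2$. If $r=2$, then $\dim H$ is odd, so $\rho=1$ and $\dim H\le3$, a contradiction. If $r=3$, then $\dim H$ is even, so $\rho\in\{0,2\}$ and $\dim H\in\{0,2,4,6,8,10,14\}$. This excludes $12$ and $18$.

*$H$ is a maximal parabolic subgroup.* Since $R_u(H^0)\neq1$, the theorem of Borel and Tits says that $N_G(R_u(H^0))$, which contains $H$, lies in a proper parabolic subgroup $P$. By Step 1, $\dim P=\dim H$; as $P$ is connected, $H=P$. Again by Step 1, no proper parabolic subgroup is strictly larger, so $P$ is maximal, with $\dim G/P=3$.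

*The possible $G/P$.* For a maximal parabolic $P$, $\dim G/P$ is the number of positive roots of $G$ minus that of a Levi subgroup of $P$. We get $3-1=2$ for $A_2$; $4-1=3$ for $B_2$; $6-1=5$ for $G_2$; $6-3,\,6-2,\,6-3$, that is $3,4,3$, for $A_3$; and for $B_3$ and $C_3$, with Levi types of rank two, $9-4,\,9-2,\,9-3$, that is $5,7,6$. The center of $G$ lies in $P$ and acts trivially on $G/P$, so it is trivial and $G$ is adjoint. In type $A_3$ the two $3$-dimensional quotients are $\mathbb P^3$ and its dual. In type $B_2$, where $G=\mathrm{SO}_5=\mathrm{PSp}_4$, they are the quadric threefold and $\mathbb P^3$. So either $O\cong\mathbb P^3$ with $G\subset\mathrm{PGL}_4$, or $G=\mathrm{SO}(W,q)$ with $\dim W=5$ and $O=\{q=0\}\subset\mathbb P(W)$.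

*The case $O\cong\mathbb P^3$ does not occur.* The inclusion $L\to\mathrm{PGL}_4$ lifts to a $4$-dimensional representation of $\mathrm{SL}_2$. Let $V_j$ be the irreducible representation of dimension $j+1$. The options are these.

- $V_3$: the open orbit is the set of cubics with distinct roots, with stabilizer of order $6$.
- $V_2\oplus V_0$: with coordinates $(q,t)$, $\mathrm{disc}(q)/t^2$ is a nonconstant invariant, so there is no open orbit.
- $2V_1$: this is $\mathbb P(\mathrm{Mat}_2)$ under left multiplication, and the open orbit, the invertible matrices, has trivial stabilizer in $L$.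
- $V_1\oplus2V_0$: the ratio of the last two coordinates is invariant, so there is no open orbit.
- $4V_0$: the action is trivial.

None has an open orbit with stabilizer $A_4$.

*The case $O=\{q=0\}$.* Here $W$ is a faithful $5$-dimensional $L$-module, so $W\cong V_4$ or $V_2\oplus2V_0$. In the second case the ratio of the two trivial coordinates is an invariant rational function. It is nonconstant on $\{q=0\}$, since this quadric lies in no hyperplane. So there is no open orbit. Hence $W\cong V_4\cong V$ as $L$-modules. By uniqueness of the invariant form, $q$ corresponds to $I$ up to a scalar. This gives an $L$-equivariant isomorphism $O\cong Q$ identifying $G$ with $\mathrm{SO}(V,I)$. $\square$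

## 4. The Hessian twist of complex conjugation

A real form of a quasi-projective complex variety is the same as a semilinear involution of it. Let $c$ be the standard conjugation on $\mathbb P(V)_{\mathbb C}$. It preserves $Q$, commutes with $\mathcal H$ (which has rational coefficients), satisfies $c(gy)=\bar g\,c(y)$, and $c[\Phi]=[\Psi]$ because $\bar s=-s$. So $c$ preserves $U'$. Put
$$\tau=\mathcal H\circ c\colon U'\to U',\qquad \tau^2=1,\qquad \tau(gy)=\bar g\,\tau(y),\qquad \tau[\Phi]=\mathcal H[\Psi]=[\Phi]. \tag{1}$$

**Construction of $X$.** We need a projective variety on which $\tau$ is visible. Equip $\mathbb P(V)_{\mathbb C}\times\mathbb P(V)_{\mathbb C}$ with the real structure $(p,q)\mapsto(c(q),c(p))$. This is the real projective variety $\mathfrak R_{\mathbb C/\mathbb R}(\mathbb P^4)$. The diagonal action of $L=\mathrm{PGL}_{2,\mathbb R}$ is defined over $\mathbb R$, since $(gp,gq)\mapsto\bar g(c(q),c(p))$. The map $j\colon y\mapsto(y,\mathcal H(y))$ embeds $U'$ equivariantly as the orbit of $x_0=([\Phi],[\Psi])$, with inverse the first projection. The point $x_0$ is real. The real structure maps $j(y)$ to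
$$(c\mathcal H(y),c(y))=(\tau y,\mathcal H\tau y)=j(\tau y),$$
so on the orbit it is $\tau$. Let $X$ be the closure of the $L$-orbit of $x_0$. It is a real projective variety, geometrically integral of dimension $3$. Its open orbit $U$ has $U_{\mathbb C}=U'$ with real structure $\tau$, and $U\cong\mathrm{PGL}_{2,\mathbb R}/A$, where $A=\mathrm{Stab}(x_0)$ is now a finite $\mathbb R$-group scheme with $A(\mathbb C)\cong A_4$. The action of $L$ on $X$ is faithful, since its kernel is $1$ or $L$.

**Lemma 5.** $X$ is rational over $\mathbb R$.

*Proof.* The idea is to fibre $U$ into orbits of a Borel subgroup, for which torsors over fields are trivial. Let $B\subset\mathrm{PGL}_{2,\mathbb R}$ be the stabilizer of $\infty\in\mathbb P^1$, so $B\cong\mathbb G_a\rtimes\mathbb G_m$. The map $\eta\colon\mathrm{PGL}_2\to\mathbb P^1$, $g\mapsto g^{-1}\infty$, is a $B$-torsor for left multiplication: its fibres are the cosets $Bg$. It is equivariant for the right actions of $A$, where $A$ acts on $\mathbb P^1$ by $y\cdot a=a^{-1}y$. Let $D\subset\mathbb P^1$ be the open subset, defined over $\mathbb R$, where $A$ acts freely. Put $C^0=D/A$ and $U^0=\eta^{-1}(D)/A$,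 an open subset of $\mathrm{PGL}_2/A=U$. Then $D\to C^0$ and $\eta^{-1}(D)\to U^0$ are $A$-torsors, and $\eta$ is $A$-equivariant, so
$$\eta^{-1}(D)\cong D\times_{C^0}U^0 .$$
Thus $U^0\to C^0$ becomes the $B$-torsor $\eta^{-1}(D)\to D$ after the étale surjective base change $D\to C^0$. Hence $U^0\to C^0$ is a $B$-torsor: the map $B\times U^0\to U^0\times_{C^0}U^0$ is an isomorphism, since it is one after this base change.

Let $K=\mathbb R(C^0)$. In the exact sequence of pointed sets $H^1(K,\mathbb G_a)\to H^1(K,B)\to H^1(K,\mathbb G_m)$ the outer terms are trivial, so $H^1(K,B)=1$. The torsor is therefore trivial over the generic point, and $U^0$ is birational over $\mathbb R$ to $B\times C^0$. The variety $B$ is rational, and $\mathbb R(C^0)\subset\mathbb R(\mathbb P^1)$ is purely transcendental by Lüroth's theorem. $\square$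

**Proof of Theorem 1.**

**Step 1: an equivariant birational map is regular on $U$.** Let $L=\mathrm{PGL}_{2,\mathbb R}\subset G$ with $G$ a connected algebraic subgroup of $\mathrm{Bir}(X)$, acting regularly and faithfully on a real variety $Z$, and let $\psi\colon X\dashrightarrow Z$ be the resulting $L$-equivariant birational map. The group $G$ is geometrically connected, and $Z$ is geometrically integral, as it is birational to $X$. Work over $\mathbb C$. Since $\psi=g^{-1}\psi g$ for $g\in L(\mathbb C)$, the domain of $\psi$ is $L$-stable, so it contains the open orbit $U_{\mathbb C}$. The restriction $\psi|_{U_{\mathbb C}}$ is an equivariant birational morphism onto an orbit, of the form $L/A\to L/A''$ with $A\subset A''$ and fibres isomorphic to $A''/A$. Being birational, it has $A=A''$, and it is an isomorphism onto an open $L$-orbit in $Z_{\mathbb C}$.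

**Step 2: the real structure acts on the open $G$-orbit.** Let $O\subset Z_{\mathbb C}$ be the $G_{\mathbb C}$-orbit containing $\psi(U_{\mathbb C})$. It is the unique open $G_{\mathbb C}$-orbit, so it is stable under the real structure of $Z_{\mathbb C}$, which restricts to a semilinear automorphism $\tau_O$ of $O$. As $\psi$ is defined over $\mathbb R$, we have $\tau_O\psi=\psi\tau$ on $U_{\mathbb C}=U'$.

**Step 3: if $G\neq L$, the Hessian would extend to $Q$.** The group $G_{\mathbb C}$ acts faithfully on the dense subset $O$, so Proposition 4 applies and gives an $L$-equivariant isomorphism $\theta\colon O\to Q$. By Lemma 2(a), $\epsilon:=\theta\circ\psi|_{U'}$ is the inclusion or $\mathcal H$. In either case it maps $U'$ onto $U'$ and commutes with $c$ and with $\mathcal H$ there. Now $\alpha:=c\circ\theta\tau_O\theta^{-1}$ is a composite of two semilinear maps, so it is a $\mathbb C$-automorphism of $Q$. On $U'$,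
$$\alpha=c\,\epsilon\,\tau\,\epsilon^{-1}=c\,\epsilon\,\mathcal H\,c\,\epsilon^{-1}=\mathcal H. \tag{2}$$
This contradicts Lemma 2(b). So $G=L$: the group $L$ is maximal in $\mathrm{Bir}(X)\cong\mathrm{Bir}(\mathbb P^3_{\mathbb R})$, the identification being given by Lemma 5. Since $L\subset\mathrm{Aut}^\circ(X)$ and $\mathrm{Aut}^\circ(X)$ is a connected algebraic subgroup, $\mathrm{Aut}^\circ(X)=L$.

**Step 4: maximality fails over $\mathbb C$.** We have $\mathrm{Aut}^\circ(X_{\mathbb C})=L_{\mathbb C}$. The first projection $X_{\mathbb C}\to Q$ is $L$-equivariant and maps $U_{\mathbb C}$ isomorphically to $U'$, so it is birational. It identifies $L_{\mathbb C}$ with a subgroup of $\mathrm{SO}(V,I)\cong\mathrm{SO}_5$, which acts regularly and faithfully on the rational variety $Q$. The inclusion is strict, since $3<10$. (An automorphism of $Q$ preserves the class of a hyperplane section, so it is induced by an orthogonal similitude of $V$, and $\mathrm{Aut}(Q)=\mathrm{O}(V,I)/\{\pm1\}=\mathrm{SO}(V,I)$ as $\dim V$ is odd.) $\blacksquare$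

## 5. Quadratic twists over an arbitrary field

Nothing above is special to $\mathbb R$ except that the twist used its quadratic extension. Let $k$ be a field of characteristic $0$ and $d\in k^*$. For $\sigma\in\mathrm{Gal}(\bar k/k)$ let $c_\sigma$ be the standard $\sigma$-semilinear map on $\mathbb P(V)_{\bar k}$. It commutes with $\mathcal H$ and preserves $U'$, because it maps $[\Phi]$ to $[\Phi]$ or $[\Psi]$. Put
$$\tau_\sigma=c_\sigma\ \text{ if }\sigma\sqrt d=\sqrt d,\qquad \tau_\sigma=\mathcal Hc_\sigma\ \text{ otherwise.} \tag{3}$$
Since $\mathcal H^2=1$ on $U'$ and $\mathcal H$ commutes with all $c_\sigma$, we have $\tau_\sigma\tau_{\sigma'}=\tau_{\sigma\sigma'}$. Let $U_d$ be the $k$-form of the quasi-projective variety $U'$ with this Galois action. As $\tau_\sigma(gy)=\sigma(g)\tau_\sigma(y)$, $L=\mathrm{PGL}_{2,k}$ acts on $U_d$. Let $X_d$ be the closure of $U_d$, embedded by $y\mapsto(y,\mathcal H(y))$, in $\mathbb P(V)\times\mathbb P(V)$ if $d$ is a square, and in its twist $\mathfrak R_{k(\sqrt d)/k}(\mathbb P(V))$ otherwise. In the twist, $\sigma$ acts by $(p,q)\mapsto(c_\sigma q,c_\sigma p)$ when $\sigma\sqrt d=-\sqrt d$,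 and $(c_\sigma\mathcal H y,c_\sigma y)=(\tau_\sigma y,\mathcal H\tau_\sigma y)$, so the embedding is defined over $k$. For $k=\mathbb R$ and $d=-1$ this is the $X$ of Section 4. For $d=1$, $U_1$ is the open orbit of the quadric $I=0$ over $k$.

**Theorem 2.**

1. Every $k$-variety with an $L$-action that is geometrically transitive with stabilizers isomorphic to $A_4$ is isomorphic to $U_d$ for a unique $d\in k^*/k^{*2}$. Each $U_d$ is $k$-rational.
2. Let $m\ge0$ and let $d$ be a non-square. Then $\mathrm{Aut}^\circ(X_d\times\mathbb P^m)=\mathrm{PGL}_2\times\mathrm{PGL}_{m+1}$, and it is a maximal connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^{m+3}_k)$. For a field extension $k'/k$, its base change is maximal in $\mathrm{Bir}(\mathbb P^{m+3}_{k'})$ if and only if $\sqrt d\notin k'$.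
3. Over $\bar k$, the connected algebraic subgroups of $\mathrm{Bir}(X_d)$ strictly containing $L$ are exactly two: $\Gamma_i=p_i^{-1}\,\mathrm{SO}(V,I)\,p_i$, $i=1,2$, where $p_i\colon X_{d,\bar k}\to Q$ are the two projections. Both are maximal. If $d$ is a non-square, $\mathrm{Gal}(k(\sqrt d)/k)$ exchanges them.

**Corollary.** The implication "$\mathrm{Aut}^\circ(X)$ maximal in $\mathrm{Bir}(\mathbb P^n_{\mathbb R})$ $\Rightarrow$ $\mathrm{Aut}^\circ(X_{\mathbb C})$ maximal in $\mathrm{Bir}(\mathbb P^n_{\mathbb C})$", for rational real projective $X$ of dimension $n\ge1$, holds if and only if $n\le2$.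

**Example.** Take $k=\mathbb Q$, $d=2$, $m=0$. By part 2, $\mathrm{Aut}^\circ(X_2)=\mathrm{PGL}_{2,\mathbb Q}$ is maximal over $\mathbb Q$ and stays maximal over $\mathbb Q(\sqrt3)$, but not over $\mathbb R$ or $\mathbb Q(\sqrt2)$.

Parts 1 and 3 are proved in this section and the next; part 2 and the Corollary follow in Section 7.

**Proof of Theorem 2, part 1.**

**Step 1: all subgroups $A'\cong A_4$ of $\mathrm{PGL}_2(\bar k)$ are conjugate.** This is due to Klein in the classical classification; here is a direct argument. An involution is conjugate to $z\mapsto-z$. A different involution commuting with it permutes $\{0,\infty\}$. If it fixed both points it would be $z\mapsto-z$, so it is $z\mapsto e/z$, and rescaling makes $e=1$. So every Klein four-group is conjugate to $K=\{z,-z,1/z,-1/z\}$. The centralizer of $K$ is $K$: what commutes with $z\mapsto-z$ is $z\mapsto ez$ or $z\mapsto e/z$, and commuting with $1/z$ forces $e=\pm1$. Hence $N(K)/K$ embeds in $\mathrm{Aut}(K)\cong S_3$. After conjugation, the normal Klein four-group of $A'$ is $K$, so $A'/K$ is a subgroup of order $3$ of $S_3$. There is only one. So any two such $A'$ are conjugate.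

**Step 2: classification of forms.** By Step 1 a variety as in part 1 is over $\bar k$ isomorphic to $L/A\cong U'$ as an $L$-variety; that is, it is a form of the $L$-variety $U_1$. By Lemma 2(a) the equivariant automorphism group of $U_{1,\bar k}$ is $\{1,\mathcal H\}\cong\mathbb Z/2$, and the Galois group acts trivially on it since $c_\sigma\mathcal H=\mathcal Hc_\sigma$. So isomorphism classes of forms are classified by $H^1(k,\mathbb Z/2)=\mathrm{Hom}(\mathrm{Gal}(\bar k/k),\mathbb Z/2)=k^*/k^{*2}$. The class of $d$ is realized by $U_d$, by (3).

**Step 3: rationality.** We repeat Lemma 5, but there may be no $k$-point on $U_d$ to start from. Let $B\subset L$ be the Borel subgroup fixing $\infty$. Over $\bar k$ write $U_d=L/A$ with base point $[\Phi]$, and consider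
$$\kappa\colon U_{d,\bar k}\to\bar C:=\mathbb P^1/A\cong\mathbb P^1,\qquad gA\mapsto A\cdot g^{-1}\infty .$$
It is a surjective morphism. We have $\kappa(gA)=\kappa(g'A)$ if and only if $g'ag^{-1}\in B$ for some $a\in A$, that is, $g'A\in BgA$. So the fibres are the $B$-orbits. The stabilizer of $gA$ in $B$ is $B\cap gAg^{-1}\cong\mathrm{Stab}_A(g^{-1}\infty)$. As in Lemma 5, over the free locus $C^0\subset\bar C$ the map $\kappa$ is a $B$-torsor $U^0\to C^0$, and $U^0$ is the set of points with trivial stabilizer in $B$.

Since $B$ is defined over $k$ and $\tau_\sigma(by)=\sigma(b)\tau_\sigma(y)$, the maps $\tau_\sigma$ permute the $B$-orbits and preserve $U^0$. So they induce semilinear automorphisms of $C^0=U^0/B$ and of its smooth completion $\bar C$, compatible with $\kappa$ (on $U^0$, hence everywhere). For $\sigma$ fixing $\sqrt d$ and $\sqrt{-3}$ the base point is fixed and this is the standard action on $\mathbb P^1/A$, with $A$ defined over $k(\sqrt{-3})$; so we have a continuous descent datum. Thus $\bar C$ is a $k$-form of $\mathbb P^1$, and $\kappa$ is defined over $k$.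

We find a $k$-point on $\bar C$. Each of the three involutions of $A$ has two fixed points on $\mathbb P^1$. Point stabilizers in $A$ are cyclic of order at most $3$, so a point fixed by an involution has stabilizer of order exactly $2$, and the six fixed points are distinct. The $A$-orbit of such a point has $6$ elements, all with stabilizer of order $2$, so the six points form a single orbit. Hence there is exactly one $B$-orbit in $U_{d,\bar k}$ with stabilizers of order $2$. It is Galois-stable, and its image in $\bar C$ is a $k$-point. So $\bar C\cong\mathbb P^1_k$. As in Lemma 5, $H^1(k(\bar C),B)=1$, so $U_d$ is birational over $k$ to $B\times\mathbb P^1_k$, which is rational. $\square$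

## 6. Two overgroups exchanged by Galois

**Proof of Theorem 2, part 3.** Identify $p_1|_{U'}$ with the inclusion $U'\subset Q$; then $p_2|_{U'}=\mathcal H$. Both projections are $L$-equivariant and birational, so $\Gamma_1$ and $\Gamma_2$ contain $L$, strictly since $10>3$.

**Step 1: there are no other overgroups.** Let $G\supsetneq L$ be connected, acting on $Z$ over $\bar k$. As in Steps 1 and 2 of the proof of Theorem 1, $\psi$ identifies $U'$ with an open subset of the open $G$-orbit $O$. By Proposition 4 there is an $L$-equivariant isomorphism $\theta\colon O\to Q$ with $\theta G\theta^{-1}=\mathrm{SO}(V,I)$. By Lemma 2(a), $\theta\psi|_{U'}$ is $p_1$ or $p_2$. So as a subgroup of $\mathrm{Bir}(X_d)$, $G=(\theta\psi)^{-1}\mathrm{SO}(V,I)\,(\theta\psi)$ is $\Gamma_1$ or $\Gamma_2$.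

**Step 2: $\Gamma_1\neq\Gamma_2$.** Since $p_2=\mathcal Hp_1$, equality would mean that $\mathcal H$ normalizes $\mathrm{SO}(V,I)$ in $\mathrm{Bir}(Q)$. For each $g$ we would have $\mathcal Hg=g'\mathcal H$ with $g'\in\mathrm{SO}(V,I)$. So the domain of $\mathcal H\colon Q\dashrightarrow Q$ would be stable under a group acting transitively on $Q$, and $\mathcal H$ would be regular on $Q$. As $\mathcal H^{-1}=\mathcal H$, it would be an automorphism of $Q$, contradicting Lemma 2(b).

**Step 3: both are maximal.** A connected group strictly containing $\Gamma_i$ strictly contains $L$, so it is $\Gamma_1$ or $\Gamma_2$ by Step 1. This is impossible, since $\dim\Gamma_1=\dim\Gamma_2$.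

**Step 4: Galois action.** If $\sigma\sqrt d=\sqrt d$, then $p_i\tau_\sigma=c_\sigma p_i$. If $\sigma\sqrt d=-\sqrt d$, then
$$p_1\tau_\sigma=\mathcal Hc_\sigma p_1=c_\sigma\mathcal Hp_1=c_\sigma p_2 .$$
Since $I$ has rational coefficients, $c_\sigma$ normalizes $\mathrm{SO}(V,I)$. In the first case $\tau_\sigma$ normalizes each $\Gamma_i$. In the second case $\tau_\sigma\Gamma_2\tau_\sigma^{-1}=p_1^{-1}c_\sigma\mathrm{SO}(V,I)c_\sigma^{-1}p_1=\Gamma_1$, and $\tau_\sigma\Gamma_1\tau_\sigma^{-1}=\Gamma_2$ in the same way. $\square$

So the attempt of Section 1 fails on $X$ exactly at its weak point: the complex overgroup $\Gamma_1$ and its conjugate $\Gamma_2$ are distinct and both maximal, so no connected algebraic group contains both.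

## 7. Products with projective space

To go up in dimension we multiply by $\mathbb P^m$. The new difficulty is that an overgroup could mix the two factors, so Proposition 4 needs a relative version. Write $P=\mathrm{PGL}_{m+1}$ and $M=L\times P$.

**Proposition 6.** Let $m\ge1$. Let $G$ be a connected algebraic group over $F$ acting faithfully and transitively on $O$, containing $M=L\times P$ as a closed subgroup with open orbit $\Omega=U\times\mathbb P^m$, $U=L/A$, $A\cong A_4$. Then either $G=M$; or $G=G_a\times P$ with $L\subset G_a$, the projection $\Omega\to\mathbb P^m$ extends to a $G$-equivariant morphism $\pi\colon O\to\mathbb P^m$, and every fibre of $\pi$ is $L$-equivariantly isomorphic to $Q$.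

*Proof.* Choose $o\in\Omega$ with $M\cap H=A\times P_0$, where $H=\mathrm{Stab}_G(o)$ and $P_0\subset P$ is the stabilizer of a point of $\mathbb P^m$, a maximal parabolic subgroup. The group $G$ is linear by Step 0 of Proposition 4, with the rational variety $M$ in place of $L$. Note that $\{u\}\times\mathbb P^m$ is a complete subvariety of $O$ of dimension $m\ge1$; this will be used repeatedly.

**Step 1: the three types of intermediate groups.** This step replaces Step 1 of Proposition 4, where there was no intermediate group. Let $K\supset H$ be closed and $S=M\cap K\supset A\times P_0$. A closed subgroup of $P$ containing $P_0$ is parabolic, so $S\cap P$ is $P_0$ or $P$. It is normalized by $\mathrm{pr}_P(S)$, being the kernel of $\mathrm{pr}_L|_S$. If $S\cap P=P_0$, then $\mathrm{pr}_P(S)\subset N_P(P_0)=P_0$, so $S=S_L\times P_0$. If $S\cap P=P$, then $S=S_L\times P$. In both cases $S_L\supset A$ is closed in $L$, so it is finite or equal to $L$ by Lemma 1(a). The variety $G/K$ has the open $M$-orbit $M/S$. Suppose $\dim K>\dim H$. Then $\dim M/S<m+3$, which excludes $S=S_L\times P_0$ with $S_L$ finite. So one of the following holds.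

- (i) $S=M$ and $K=G$.
- (ii) $S=L\times P_0$: the open orbit is $\mathbb P^m$, and since it is complete, $G/K=\mathbb P^m$, with $L$ acting trivially and $P$ in the standard way.
- (iii) $S=S_L\times P$ with $S_L$ finite: the open orbit is $L/S_L$, of dimension $3$, and $P$ acts trivially on it, hence on $G/K$.

**Step 2: the type of a normal subgroup.** Let $N\neq1$ be connected, closed and normal in $G$. By faithfulness $\dim NH>\dim H$, as in Step 2 of Proposition 4. So $K=NH$ has one of the types (i)–(iii), called the type of $N$. The $N$-orbits are the fibres of $O\to G/NH$.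

In type (ii), the map $O\to G/NH=\mathbb P^m$ restricts to the projection $\Omega\to\mathbb P^m$. Since $\Omega$ is dense, it does not depend on $N$; call it $\pi$. The $N$-orbit over $y$ is $\pi^{-1}(y)$, and it contains $U\times\{y\}$ as an open subset.

In type (iii), $P$ acts trivially on $G/NH$, so the $N$-orbit through $(u,y)$ contains $\{u\}\times\mathbb P^m$. This orbit is irreducible of dimension $(m+3)-3=m$, and $\{u\}\times\mathbb P^m$ is complete of dimension $m$, so the $N$-orbit equals $\{u\}\times\mathbb P^m$.

**Step 3: $G$ is semisimple.** Otherwise there is $N\ne1$ connected, commutative and normal, as in Step 3 of Proposition 4. In type (i), $N$ is simply transitive and $O\cong N$ is affine, but it contains the complete variety $\{u\}\times\mathbb P^m$, which is impossible. In type (iii), Borel's fixed point theorem gives $N$ a fixed point on its orbit $\{u\}\times\mathbb P^m$, impossible since $m\ge1$. In type (ii), let $Y=\pi^{-1}(y)$. It is an $N$-orbit of dimension $3$, preserved by $L$ (which acts trivially on $\mathbb P^m$), with open $L$-orbit $U\times\{y\}$. The quotient of $N$ by its kernel on $Y$ is commutative,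 faithful and transitive, so simply transitive on $Y$, and $L$ acts on it by conjugation. This contradicts Lemma 3.

**Step 4: $G$ is not simple.** Suppose it is. If $H^0$ were reductive, $G/H$ would be affine (Matsushima, Richardson), but it contains $\{u\}\times\mathbb P^m$. So $R_u(H^0)\ne1$, and by Borel–Tits $H$ lies in a proper parabolic subgroup. Let $R\supset H$ be any proper parabolic subgroup. If $\dim R>\dim H$, then by (ii) or (iii) $L$ or $P$ acts trivially on $G/R$. The kernel of $G$ on $G/R$ is then a normal subgroup of positive dimension, so it is $G$, and $G$ acts trivially on $G/R\ne\mathrm{pt}$, a contradiction. So $R=H$. Thus $H$ is a maximal parabolic subgroup, $O=G/H$ is smooth and projective, $\mathrm{Pic}(O)\cong\mathbb Z$, and every nonzero effective divisor is ample.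

A prime divisor contained in $O\setminus\Omega$ would be ample, but disjoint from the complete curves in $\{u\}\times\mathbb P^m$, a contradiction. So $O\setminus\Omega$ has codimension at least $2$. Now $U=L/A$ is affine of dimension $3$, so it has a nonconstant regular function. Its pullback to $\Omega=U\times\mathbb P^m$ extends to the normal projective variety $O$, so it is constant, a contradiction.

**Step 5: no simple factor of $G$ is transitive.** Let $G_1,\dots,G_r$ be the simple factors, $r\ge2$. Suppose $G_1$ has type (i), and let $G'=G_2\cdots G_r$. It commutes with the transitive group $G_1$, so it acts freely, and its orbits are isomorphic to $G'$, hence affine. In types (i) and (iii) a $G'$-orbit would contain some $\{u\}\times\mathbb P^m$. So $G'$ has type (ii), and $\dim G'=3$. Through $\pi$, $G$ acts on $\mathbb P^m$ by a homomorphism $\rho\colon G\to\mathrm{Aut}(\mathbb P^m)=\mathrm{PGL}_{m+1}$. Here $\rho|_P$ is an isomorphism, $L\subset\ker\rho$, and $G'\subset\ker\rho$ because the $G'$-orbits are the fibres of $\pi$. So $\rho(G_1)=\rho(G)=\mathrm{PGL}_{m+1}$. As $G_1$ is simple, $\ker\rho|_{G_1}$ is finite. So $\dim\ker\rho=\dim G-\dim G_1=\dim G'$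 and $(\ker\rho)^0=G'$. Then $L\subset G'$ acts freely, contradicting $A\neq1$. The same holds for every factor.

**Step 6: splitting $G$.** All $G_i$ now have type (ii) or (iii). If all had type (iii), $G$ would preserve every $\{u\}\times\mathbb P^m$, but $L$ does not. So some factor has type (ii), and $\pi$ and $\rho$ exist as above. Let $G_a$ be the product of the factors of type (ii) and $G_b$ that of the factors of type (iii). Then $G_a\subset\ker\rho$, so $\rho(G_b)=\rho(G)=\mathrm{PGL}_{m+1}$. The group $G_b$ preserves each $\{u\}\times\mathbb P^m$, which $\pi$ maps isomorphically and equivariantly to $\mathbb P^m$. So $\ker\rho|_{G_b}$ acts trivially on $\Omega$ and is trivial. Hence $\rho\colon G_b\cong\mathrm{PGL}_{m+1}$. An element $g_ag_b$ of $\ker\rho$ has $\rho(g_b)=1$, so $g_b=1$: thus $\ker\rho=G_a$. Also $G_a\cap G_b=1$, so $G=G_a\times G_b$, and $L\subset\ker\rho=G_a$.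

**Step 7: Proposition 4 on the fibres.** The group $G_a$ is transitive on each fibre of $\pi$, since it contains a factor of type (ii). It is faithful there: an element of $G_a$ acting trivially on one fibre acts trivially on all, because $G_b$ commutes with it and permutes the fibres transitively. The fibre over $y$ has the open $L$-orbit $U\times\{y\}$. By Proposition 4, $G_a=L$, or $G_a\cong\mathrm{SO}(V,I)$ and every fibre is $L$-equivariantly isomorphic to $Q$.

It remains to see that $G_b=P$. The projection of $P$ to $G_a$ centralizes $L$. The centralizer of $L$ in $G_a$ is trivial: in the first case it is the center of $L$, and in the second case $V$ is irreducible, so it consists of scalars $\lambda$ with $\lambda^2=\lambda^5=1$. So $P\subset G_b$, and $P=G_b$ since the dimensions agree. If $G_a=L$, then $G=M$. Otherwise $G=G_a\times P$ is as described. $\square$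

**Proof of Theorem 2, part 2.** By part 1, $X_d\times\mathbb P^m$ is $k$-rational, so $M=L\times P$ is a connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^{m+3}_k)$, contained in $\mathrm{Aut}^\circ(X_d\times\mathbb P^m)$. For $m=0$, $P$ is trivial.

**Step 1: reduction.** If $\sqrt d\in k'$, then $U_{d,k'}\cong U_1\subset Q$. Hence over $k'$ the group $M$ is strictly contained in the connected group $\mathrm{SO}(V,I)\times P$, which acts faithfully on $Q\times\mathbb P^m$. So it is not maximal over $k'$. If $\sqrt d\notin k'$, then $d$ is a non-square in $k'$ and $X_d$ over $k'$ is the base change. So, replacing $k$ by $k'$, it is enough to prove that $M$ is maximal over $k$ whenever $d$ is a non-square. Maximality also gives $\mathrm{Aut}^\circ(X_d\times\mathbb P^m)=M$, because this is a connected algebraic subgroup containing $M$.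

So let $M\subsetneq G$ over $k$, with $G$ acting on $Z$ and $\psi\colon X_d\times\mathbb P^m\dashrightarrow Z$. Fix $\sigma\in\mathrm{Gal}(\bar k/k)$ with $\sigma\sqrt d=-\sqrt d$.

**Step 2: passage to the open orbit.** Work over $\bar k$. As in Theorem 1, the domain of $\psi$ is $M$-stable, so it contains $\Omega=U_d\times\mathbb P^m$. The restriction $\psi|_\Omega$ is an equivariant birational morphism between orbits $M/S\to M/S''$ with fibres $S''/S$, so $S=S''$ and $\Omega$ is identified with an open subset of the unique open $G$-orbit $O$. The Galois action on $Z_{\bar k}$ preserves $O$ and extends that on $\Omega$.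

**Step 3: the case $m=0$.** Let $\tau_O$ be the action of $\sigma$ on $O$. By Proposition 4 there is an $L$-equivariant isomorphism $\theta\colon O\to Q$. By Lemma 2(a), $\epsilon=\theta|_{U_d}$ is the inclusion or $\mathcal H$, and it commutes with $c_\sigma$ and $\mathcal H$. The $\bar k$-automorphism $c_\sigma^{-1}\theta\tau_O\theta^{-1}$ of $Q$ restricts on $U'$ to
$$c_\sigma^{-1}\,\epsilon\,\mathcal Hc_\sigma\,\epsilon^{-1}=\mathcal H, \tag{4}$$
which contradicts Lemma 2(b).

**Step 4: the case $m\ge1$.** By Proposition 6, $\pi\colon O\to\mathbb P^m$ exists and its fibres are $L$-equivariantly isomorphic to $Q$. The map $\pi$ is compatible with the Galois actions, since this holds on the dense subset $\Omega=U_d\times\mathbb P^m$, where $\pi$ is the projection. Let $y\in\mathbb P^m(k)$. The action of $\sigma$ on $O$ preserves $\pi^{-1}(y)$ and restricts to a semilinear automorphism $\tau_y$ of it, extending $\tau_\sigma=\mathcal Hc_\sigma$ on $U_d\times\{y\}$. Let $\theta\colon\pi^{-1}(y)\to Q$ be an $L$-equivariant isomorphism. By Lemma 2(a), $\epsilon=\theta|_{U_d\times\{y\}}$ is the inclusion or $\mathcal H$. The $\bar k$-automorphism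 $c_\sigma^{-1}\theta\tau_y\theta^{-1}$ of $Q$ restricts to $\mathcal H$ on $U'$ by the computation (4), again contradicting Lemma 2(b). $\blacksquare$

**Proof of the Corollary.** For $n=1$ the implication is Proposition 0. For $n=2$ it was deduced in Section 1 from the two quoted lists. For $n\ge3$ take $X=X_{-1}\times\mathbb P^{n-3}_{\mathbb R}$, with $k=\mathbb R$, $d=-1$ and $m=n-3$. It is rational by Theorem 2, part 1. By part 2, $\mathrm{Aut}^\circ(X)=\mathrm{PGL}_{2,\mathbb R}\times\mathrm{PGL}_{n-2,\mathbb R}$ is maximal in $\mathrm{Bir}(\mathbb P^n_{\mathbb R})$, and its base change $\mathrm{Aut}^\circ(X_{\mathbb C})$ is not maximal in $\mathrm{Bir}(\mathbb P^n_{\mathbb C})$, because $\sqrt{-1}\in\mathbb C$. $\square$
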